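\title{Hyperbolic posets need not be polytopal}

\begin{abstract}
Fix the first $s$ coefficients of a monic real polynomial of degree $n$ with only real roots. The polynomials with only real roots that share these coefficients form a compact set, stratified by the multiplicities of the ordered roots. It has been conjectured that the poset of strata is always the face lattice of a convex polytope. We disprove this: for every $s\ge 60007$ and all large $n$ there is a nonempty open set of polynomials whose poset is not polytopal. Polytopality would produce $O(M)$ vectors in $\mathbb R^3$ whose determinants have $M^2$ signs dictated by the poset. By Warren's theorem such vectors give only $2^{O(M\log M)}$ sign matrices, whereas a perturbative construction of discrete measures with prescribed moments shows that the posets dictate all $2^{M^2}$ of them. The poset is polytopal for $s=2$, $s=n-1$ and $s=n$.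
\end{abstract}

\section{Introduction}\label{sec:intro}

A real polynomial in one variable is \emph{hyperbolic} if all its roots are real. We identify monic polynomials of degree $n$ with points of $\mathbb R^n$ through their coefficients, with the Euclidean topology. Fix a monic hyperbolic polynomial $F=T^n+F_1T^{n-1}+\dots+F_n$ and an integer $s$ with $2\le s\le n$. The \emph{hyperbolic slice} of $F$ is
\[
\mathcal H_s(F)=\{H=T^n+H_1T^{n-1}+\dots+H_n \text{ hyperbolic} \;:\; H_i=F_i \text{ for } 1\le i\le s\}.
\]
The coefficients $F_1,F_2$ determine the sum and the sum of squares of the roots. By the equality case of the Cauchy--Schwarz inequality, a slice that contains some $(T-a)^n$ therefore consists of that point alone. We exclude this case and assume throughout that $F$ is not of the form $(T-a)^n$.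

A \emph{composition} of $n$ is a tuple of positive integers with sum $n$. We write $\lambda'\le\lambda$ if $\lambda'$ arises from $\lambda$ by replacing some of the commas with plus signs; for example $(3,1)\le(1,2,1)$. If $H$ has the distinct roots $b_1<\dots<b_r$ with multiplicities $w_1,\dots,w_r$, its composition is $c(H)=(w_1,\dots,w_r)$. For a composition $\lambda$ of $n$, the \emph{stratum}
\[
\mathcal H_s^\lambda(F)=\{H\in\mathcal H_s(F): c(H)\le\lambda\}
\]
consists of the polynomials of the slice in which at least the collisions of neighboring roots prescribed by $\lambda$ have taken place. The \emph{hyperbolic poset} $\mathcal L_s(F)$ is the set of all strata, ordered by inclusion. Its elements are subsets of the slice, so two compositions that give the same subset give the same element. The top element is $\mathcal H_s(F)$, and the bottom element is the empty set, which occurs as $\mathcal H_s^{(n)}(F)$ because the slice contains no $(T-a)^n$.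

A \emph{polytope} is a nonempty convex polytope in a Euclidean space, and its \emph{face lattice} is the set of its faces, including the empty face and the polytope itself, ordered by inclusion. We call $\mathcal L_s(F)$ \emph{polytopal} if it is isomorphic, as a poset, to the face lattice of a polytope. The following conjecture is taken from the paper \cite{LS} of Lien and Schabert.

\medskip
\noindent\textbf{Conjecture.} \emph{Hyperbolic posets are polytopal.}
\medskip

To see why one would guess this, use the ordered roots $x_1\le\dots\le x_n$ as coordinates. The slice is then cut out of the cone $\{x_1\le\dots\le x_n\}$ by the $s$ equations that fix the power sums $\sum_i x_i^k$, $1\le k\le s$, and a stratum is obtained by turning some of the inequalities $x_i\le x_{i+1}$ into equalities. If the $s$ equations were affine and the intersection bounded, the slice would be a polytope and the strata would be exactly its faces. The actual equations are curved, but much of the picture survives. It is known that every stratum is compact, and contractible or empty. A polynomial of the slice with exactly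 $s$ distinct roots behaves like a vertex (Lemma~\ref{lem:vertex}). And the extreme values of $s$ do give polytopes.

\begin{proposition}\label{prop:positive}
The poset $\mathcal L_s(F)$ is polytopal if $s=2$ (an $(n-2)$-simplex), if $s=n$ (a point), and if $s=n-1$ (a point or a segment).
\end{proposition}

Nevertheless the conjecture is false.

\begin{theorem}\label{thm:main}
For every $s\ge 60007$ there is $n_0(s)$ such that for every $n\ge n_0(s)$ there is a monic hyperbolic polynomial $F$ of degree $n$, not of the form $(T-a)^n$, for which $\mathcal L_s(F)$ is not polytopal. Moreover, for each such $n$ the set of these $F$ contains a nonempty open subset of $\mathbb R^n$.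
\end{theorem}

The constant $60007$ is not optimal, and we do not determine the smallest $s$ or $n$ for which a non-polytopal hyperbolic poset exists.

The proof compares two counts. Suppose $\mathcal L_s(F)$ is polytopal. A Gale-type argument attaches to each of the $n-1$ inequalities $x_i\le x_{i+1}$ a vector in a space of dimension $s-2$, and every polynomial of the slice with exactly $s$ distinct roots forces a positive linear relation among $s-1$ of these vectors. We look at a family of such relations that share $s-5$ vectors. Modulo the shared vectors, they prescribe the signs of $M^2$ determinants formed from only $4M-1$ vectors in $\mathbb R^3$, and Warren's theorem bounds the number of sign matrices of this kind by $2^{O(M\log M)}$. This is Section~\ref{sec:gale}, which also deduces Theorem~\ref{thm:main} from the second count: hyperbolic slices with $s\ge 6M^2+7$ prescribe every one of the $2^{M^2}$ sign matrices. The second count is proved in Sections \ref{sec:real}--\ref{sec:signs}. There we replace multiplicities by real weights, so that polynomials become discrete measures with prescribed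 moments, and we perturb a measure with unit atoms. To first order the problem is linear and is governed by a determinant, as the conjecture predicts. Light auxiliary atoms add a nonlinear correction, and $2M^2$ of them are enough to interpolate arbitrary signs.

Warren's theorem is the only fact that the proof of Theorem~\ref{thm:main} quotes from outside the textbook theory of polytopes and calculus. The known fact on strata mentioned above is used once, for the case $s=n-1$ of Proposition~\ref{prop:positive}.

\section{Jump sets and vertices}\label{sec:jump}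

Let $[n-1]=\{1,\dots,n-1\}$. We identify a composition of $n$ with the set of its partial sums other than $n$, a subset of $[n-1]$. Replacing a comma with a plus sign deletes one partial sum, so $\lambda'\le\lambda$ means $\lambda'\subseteq\lambda$. For a hyperbolic $H$ with roots $x_1\le\dots\le x_n$, the set that corresponds to $c(H)$ is the \emph{jump set} $J(H)=\{i: x_i<x_{i+1}\}$. With $F$ and $s$ fixed, the strata are the sets
\[
\mathcal H^\lambda=\{H\in\mathcal H_s(F): J(H)\subseteq\lambda\},\qquad \lambda\subseteq[n-1],
\]
and directly from this description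
\begin{equation}\label{eq:meet}
\mathcal H^\lambda\cap\mathcal H^{\lambda'}=\mathcal H^{\lambda\cap\lambda'}.
\end{equation}

By Newton's identities, the first $s$ coefficients of a monic polynomial of degree $n$ and the power sums $p_1,\dots,p_s$ of its roots are polynomial functions of each other. Let $\lambda=\{\ell_1<\dots<\ell_{r-1}\}$, put $\ell_0=0$, $\ell_r=n$ and $w_j=\ell_j-\ell_{j-1}$. Then $\mathcal H^\lambda$ consists of the polynomials $\prod_{j=1}^r(T-y_j)^{w_j}$ with
\begin{equation}\label{eq:power}
y_1\le\dots\le y_r,\qquad \sum_{j=1}^r w_jy_j^k=p_k\quad(1\le k\le s),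
\end{equation}
where $p_k$ are the power sums of $F$; the jump set equals $\lambda$ exactly when the $y_j$ are distinct. For $r=s$ there are as many unknowns as equations. The next lemma treats this case, and we allow real weights from the start because they are needed later.

\begin{lemma}\label{lem:power}
Let $w_1,\dots,w_r$ be positive real numbers and $p\in\mathbb R^s$.
\begin{enumerate}
\item[(a)] If $r\le s$, the system \eqref{eq:power} has at most one solution.
\item[(b)] If $r=s$ and $y_1<\dots<y_s$ is a solution, the Jacobian matrix $(k\,w_jy_j^{k-1})_{k,j}$ is nonsingular. For all $(w',p')$ close enough to $(w,p)$, the system with data $(w',p')$ has a solution $y'_1<\dots<y'_s$.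
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $y\ne y'$ be two solutions. For each $j$ with $y_j\ne y'_j$ let $K_j$ be the open interval between $y_j$ and $y'_j$, and let $\epsilon_j=\operatorname{sgn}(y'_j-y_j)$. The left endpoints of the $K_j$ are nondecreasing in $j$, and so are the right endpoints. If $j<k$ and $\epsilon_j=-\epsilon_k$, then $K_j$ lies to the left of $K_k$: for $\epsilon_j=1$ we have $K_j=(y_j,y_j')$, $K_k=(y_k',y_k)$ and $y'_j\le y'_k$, and for $\epsilon_j=-1$ the roles of $y$ and $y'$ are exchanged. Split the indices $j$ with $y_j\neq y'_j$ into maximal runs of equal sign, and for each run except the last let $\vartheta$ be the right endpoint of its last interval. This point lies to the right of all intervals up to this run and to the left of all later ones. There are at most $r-1$ such points, and the product of the factors $x-\vartheta$ changes sign from one run to the next, as does $\epsilon_j$. So there is a polynomial $g$ of degree at most $s-1$ with sign $\epsilon_j$ on $K_j$ for every $j$. For a primitive $f$ of $g$, which has degree at most $s$,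
\[
0=\sum_j w_j\bigl(f(y_j')-f(y_j)\bigr)=\sum_{j:\,y_j\ne y_j'} w_j\int_{K_j}\epsilon_j\,g\,dx>0,
\]
a contradiction.

(b) The determinant is $s!\,\prod_j w_j\prod_{i<j}(y_j-y_i)\neq0$ by the Vandermonde formula. The implicit function theorem gives a solution $y'$ close to $y$, hence strictly increasing.
\end{proof}

The points of the slice with exactly $s$ distinct roots are recorded by
\[
\mathcal V(F)=\{S\subseteq[n-1] : |S|=s-1,\ S=J(H)\text{ for some }H\in\mathcal H_s(F)\}.
\]

\begin{lemma}\label{lem:vertex}
\begin{enumerate}
\item[(a)] If $|\lambda|\le s-1$, then $\mathcal H^\lambda$ has at most one point. In particular, for $S\in\mathcal V(F)$ the stratum $\mathcal H^S$ is a single point $H_S$, and $J(H_S)=S$.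
\item[(b)] If $S\in\mathcal V(F)$ and $i\in[n-1]\setminus S$, then $\mathcal H^{S\cup\{i\}}\ne\mathcal H^S$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is Lemma~\ref{lem:power}(a) with $r=|\lambda|+1$. For (b), let $H_S=\prod_j(T-y_j)^{w_j}$ with $y_1<\dots<y_s$. Adding $i$ to $S$ splits one multiplicity as $w_j=w'+w''$ with $w',w''>0$. Place the two parts at $y_j$ and $y_j+\varepsilon$, and regard the $s$ power sum equations as equations for $y_1,\dots,y_s$ with parameter $\varepsilon$. At $\varepsilon=0$ the Jacobian is the one in Lemma~\ref{lem:power}(b). The implicit function theorem gives solutions for small $\varepsilon>0$, with $s+1$ distinct roots in the intended order. They have jump set $S\cup\{i\}$, so they lie in $\mathcal H^{S\cup\{i\}}$ and not in $\mathcal H^S$.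
\end{proof}

Part (b) says that each of the $n-s$ collisions present at $H_S$ can be undone separately. It fails for points with fewer than $s$ distinct roots: for $s=n$ the slice is the point $F$, and no collision can be undone.

We also note that the monic polynomials with $n$ distinct real roots form an open subset of $\mathbb R^n$: such a polynomial takes nonzero values of alternating signs at $n+1$ points, and this persists under small changes of the coefficients.

\section{The cases $s=2$, $s=n-1$ and $s=n$}\label{sec:positive}

\begin{proof}[Proof of Proposition~\ref{prop:positive}]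
\emph{The case $s=2$.} Let $\bar x$ be the mean of the roots of $F$. Fixing two power sums restricts the root vector to a sphere with center $(\bar x,\dots,\bar x)$ in the hyperplane of vectors with mean $\bar x$. The radius is positive because $F\neq(T-a)^n$. On this hyperplane the gaps $x_{i+1}-x_i$, $i\in[n-1]$, are affine coordinates that vanish at the center, and the region $x_1\le\dots\le x_n$ is the orthant where all gaps are nonnegative. Each ray from the center meets the sphere once, so $\mathcal H^\lambda$ is the spherical section of the face of the orthant where the gaps with $i\notin\lambda$ vanish. For every nonempty $\lambda$ it contains a point with jump set exactly $\lambda$, and $\mathcal H^\emptyset=\emptyset$. Hence $\mathcal H^\lambda\subseteq\mathcal H^{\lambda'}$ if and only if $\lambda\subseteq\lambda'$. So $\mathcal L_2(F)$ is the Boolean lattice on $[n-1]$, the face lattice of an $(n-2)$-simplex.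

\emph{The case $s=n$.} The slice is $\{F\}$, and $\mathcal L_n(F)=\{\emptyset,\{F\}\}$ is the face lattice of a point.

\emph{The case $s=n-1$.} The slice is the set of hyperbolic polynomials $F+e$, $e\in\mathbb R$. It is compact and, being contractible, connected. So it is a point, which gives the poset $\{\emptyset,\{F\}\}$, or it is $\{F+e:\alpha\le e\le\beta\}$ with $\alpha<\beta$. In the second case let $\alpha<e<\beta$, and suppose that $F+e=(T-x_0)^mG$ with $m\ge2$ and $G(x_0)\neq0$. By the continuity of roots, for a small disk about $x_0$ and all small $\varepsilon>0$, both $F+e+\varepsilon$ and $F+e-\varepsilon$ have exactly $m$ roots in the disk, counted with multiplicity. Both are hyperbolic, so these roots are real. If $m$ is even, $F+e$ has the sign of $G(x_0)$ or vanishes on the real diameter of the disk, so adding $\varepsilon\operatorname{sgn}G(x_0)$ leaves no real root there. If $m$ is odd, the derivative $(T-x_0)^{m-1}\bigl(mG+(T-x_0)G'\bigr)$ has constant sign on the diameter and vanishes only at $x_0$, so $F+e+\varepsilon$ has at most one real root there, and it is simple. Both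 cases give fewer than $m$ real roots, a contradiction. Hence $J(F+e)=[n-1]$ for $\alpha<e<\beta$. The endpoints $F+\alpha$ and $F+\beta$ have multiple roots, since otherwise the interval could be extended. A stratum $\mathcal H^\lambda$ with $\lambda\neq[n-1]$ contains no interior point, and has at most one point by Lemma~\ref{lem:vertex}(a), since $|\lambda|\le n-2=s-1$. So it is empty or an endpoint, and both endpoints occur, as $\mathcal H^{J(F+\alpha)}$ and $\mathcal H^{J(F+\beta)}$. This is the face lattice of a segment.
\end{proof}

\begin{example}\label{ex:quartic}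
Let $n=4$, $s=3$ and $F=T^4+4T^3-36T^2$. Then $F'=4T(T+6)(T-3)$, with critical values $F(-6)=-864$, $F(0)=0$, $F(3)=-135$, so $F+e$ is hyperbolic exactly for $0\le e\le135$. The endpoints are
\[
F=T^2(T^2+4T-36),\qquad F+135=(T^2+10T+15)(T-3)^2,
\]
with compositions $(1,2,1)$ and $(1,1,2)$. Thus $\mathcal V(F)=\{\{1,3\},\{1,2\}\}$.
\end{example}

\section{What polytopality forces}\label{sec:gale}

An isomorphism with a face lattice is a purely combinatorial hypothesis. To contradict it we turn it into a small amount of real data, one vector for each $i\in[n-1]$, subject to many sign conditions.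

\subsection{Gale vectors}

We use three standard facts about a polytope $P\subset\mathbb R^D$ of dimension $D$. Every face is of the form $P\cap\{\phi=0\}$ for an affine function $\phi$ that is nonnegative on $P$ (take $\phi=1$ for the empty face and $\phi=0$ for $P$). The atoms of the face lattice, that is, the minimal nonempty faces, are the vertices, and every face is the convex hull of the vertices it contains. Every vertex is the first member of a chain of faces $G_0\subsetneq G_1\subsetneq\dots\subsetneq G_D=P$.

For $i\in[n-1]$ let $\mathcal W_i=\mathcal H^{[n-1]\setminus\{i\}}$ be the \emph{wall} where $x_i=x_{i+1}$. An isomorphism maps the walls to faces, and the faces are cut out by affine functions $\phi_i$. The vectors that we want encode the linear relations among the $\phi_i$. The hypothesis does not say that $P$ has the expected dimension $n-s$ or that walls go to facets; the proof obtains what it needs from a single $S\in\mathcal V(F)$.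

\begin{proposition}\label{prop:gale}
Suppose that $\mathcal L_s(F)$ is polytopal and $\mathcal V(F)\neq\emptyset$. Then there are a real vector space $V$ of dimension $s-2$ and vectors $e_1,\dots,e_{n-1}\in V$ such that for every $S\in\mathcal V(F)$ there is a relation $\sum_{k\in S}c_ke_k=0$ with all $c_k>0$, and any $s-2$ of the vectors $e_k$, $k\in S$, form a basis of $V$.
\end{proposition}

\begin{proof}
Let $\iota$ be an isomorphism from $\mathcal L_s(F)$ onto the face lattice of a polytope $P\subset\mathbb R^D$ of dimension $D$. Choose affine functions $\phi_i\ge0$ on $P$ with $P\cap\{\phi_i=0\}=\iota(\mathcal W_i)$. For an atom $U$ of $\mathcal L_s(F)$ let $v_U$ be the vertex with $\iota(U)=\{v_U\}$. Then $\phi_i(v_U)=0$ if and only if $U\subseteq\mathcal W_i$. For $S\in\mathcal V(F)$ the stratum $\mathcal H^S=\{H_S\}$ is an atom, because the bottom element of $\mathcal L_s(F)$ is the empty set. Write $v_S$ for its vertex; then $\phi_i(v_S)>0$ for $i\in S$ and $\phi_i(v_S)=0$ for $i\notin S$.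

\emph{Step 1: $D\le n-s$.} Let $S\in\mathcal V(F)$, let $\{v_S\}=G_0\subsetneq\dots\subsetneq G_D=P$ be a chain of faces, and write $\iota^{-1}(G_j)=\mathcal H^{\lambda_j}$. The sets $\lambda_j$ need not be nested, so replace them by $\lambda'_j=\bigcap_{i\ge j}\lambda_i$. By \eqref{eq:meet}, $\mathcal H^{\lambda'_j}=\bigcap_{i\ge j}\mathcal H^{\lambda_i}=\mathcal H^{\lambda_j}$. The $\lambda'_j$ are nested and define distinct strata, so $\lambda'_0\subsetneq\dots\subsetneq\lambda'_D\subseteq[n-1]$, and $S\subseteq\lambda'_0$ because $H_S\in\mathcal H^{\lambda'_0}$. Hence $D\le(n-1)-(s-1)$.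

\emph{Step 2: the space of relations.} Let $\mathcal R=\{g\in\mathbb R^{n-1}:\sum_ig_i\phi_i=0\}$. The affine functions on $\mathbb R^D$ form a space of dimension $D+1\le n-s+1$, so $\dim\mathcal R\ge(n-1)-(n-s+1)=s-2$.

\emph{Step 3: for $S\in\mathcal V(F)$, a relation is determined by its coordinates in $S$.} Let $i\notin S$. By Lemma~\ref{lem:vertex}(b) the face $\iota(\mathcal H^{S\cup\{i\}})$ strictly contains $\{v_S\}$, so it has a vertex $v_U\ne v_S$, where $U\subseteq\mathcal H^{S\cup\{i\}}$ is an atom other than $\{H_S\}$. For $k\notin S\cup\{i\}$ we have $U\subseteq\mathcal W_k$, so $\phi_k(v_U)=0$. If also $\phi_i(v_U)=0$, then $U\subseteq\mathcal W_i\cap\mathcal H^{S\cup\{i\}}=\mathcal H^S=\{H_S\}$, which is false. So $\phi_i(v_U)\neq0$. If $g\in\mathcal R$ vanishes on $S$, evaluating $\sum_kg_k\phi_k=0$ at $v_U$ gives $g_i\phi_i(v_U)=0$, so $g_i=0$. Hence the restriction map $\mathcal R\to\mathbb R^S$ is injective.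

\emph{Step 4: the vectors.} Evaluating a relation at $v_S$ gives
\begin{equation}\label{eq:posrel}
\sum_{k\in S}\phi_k(v_S)\,g_k=0\qquad(g\in\mathcal R).
\end{equation}
So $\mathcal R$ embeds in a hyperplane of $\mathbb R^S$, and with Step 2 we get $\dim\mathcal R=s-2$. Let $V$ be the dual space of $\mathcal R$ and let $e_k(g)=g_k$. For $S\in\mathcal V(F)$ the functionals $e_k$, $k\in S$, have no common zero other than $0$ by Step 3, so they span $V$, and \eqref{eq:posrel} is a relation among them with positive coefficients. Since $|S|=\dim V+1$, it is the only relation up to scaling. None of its coefficients vanishes, so any $s-2$ of these vectors are independent.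
\end{proof}

\begin{example}\label{ex:gale}
For $s=3$ the vectors are real numbers, and the proposition says that $e_k$ and $e_{k'}$ are nonzero with opposite signs whenever $\{k,k'\}\in\mathcal V(F)$. In Example~\ref{ex:quartic} take $P=[0,1]$ with $F$ at $0$ and $F+135$ at $1$. The walls are $\mathcal W_1=\emptyset$, $\mathcal W_2=\{F\}$, $\mathcal W_3=\{F+135\}$, so we may take $\phi_1=1$, $\phi_2=x$, $\phi_3=1-x$. Then $\mathcal R$ is spanned by $(-1,1,1)$, and $e_1=-1$, $e_2=e_3=1$, in agreement with $\mathcal V(F)=\{\{1,3\},\{1,2\}\}$.
\end{example}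

\subsection{Reduction to determinants in $\mathbb R^3$}

Consider sets $S\in\mathcal V(F)$ that share a subset $E$ of size $s-5$. Modulo the vectors $e_k$, $k\in E$, each $S$ gives four vectors in a space of dimension $3$ with a positive relation. We sort the remaining indices into three classes $a,b,c$ and use sets $S$ with two elements from one class and one from each of the others. Such a set compares the signs of two determinants, each formed from one vector per class.

We label these determinants by triples. Fix $M\ge1$ and $\sigma\in\{\pm1\}^{M\times M}$. For $1\le i,j\le M$ and $\theta\in\{-\frac12,0,\frac12\}$ let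
\[
t_{ij}^\theta=(-i-j+\theta,\;i,\;j),\qquad \sigma(t_{ij}^{\pm1/2})=\pm1,\qquad \sigma(t_{ij}^0)=\sigma_{ij}.
\]
The coordinates of $t_{ij}^\theta$ have sum $\theta$, and the first coordinate ranges over $\mathcal A=\{\tau\in\frac12\mathbb Z:-2M-\frac12\le\tau\le-\frac32\}$. Let $G_\sigma$ be the graph on these $3M^2$ triples with the edges
\begin{equation}\label{eq:edges}
\{t_{ij}^{-1/2},t_{ij}^{1/2}\},\qquad \{t_{ij}^0,t_{ij}^{-\sigma_{ij}/2}\},\qquad \{t_{ij}^{-1/2},t_{i+1,j}^{1/2}\}\ (i<M),\qquad \{t_{ij}^{-1/2},t_{i,j+1}^{1/2}\}\ (j<M).
\end{equation}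
It has three properties. The ends of an edge differ in exactly one coordinate: the first for the first two types, the second for the third type, since $-(i+1)-j+\frac12=-i-j-\frac12$, and the third for the fourth type, since $-i-(j+1)+\frac12=-i-j-\frac12$. The ends of an edge have opposite labels $\sigma(\cdot)$. And $G_\sigma$ is connected: the first two types connect the three triples with given $(i,j)$, and the last two types connect $(i,j)$ with $(i+1,j)$ and $(i,j+1)$.

\begin{definition}\label{def:realize}
The pair $(F,s)$ \emph{realizes} $\sigma$ if there are a set $E\subset[n-1]$ with $|E|=s-5$ and distinct elements $a(\tau)$ $(\tau\in\mathcal A)$, $b(i)$, $c(j)$ $(1\le i,j\le M)$ of $[n-1]\setminus E$ such that for every edge $\{t,t'\}$ of $G_\sigma$ the set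
\[
S(t,t')=E\cup\{a(t_1),a(t'_1),b(t_2),b(t'_2),c(t_3),c(t'_3)\},
\]
which has $s-1$ elements, belongs to $\mathcal V(F)$.
\end{definition}

\begin{proposition}\label{prop:det}
If $(F,s)$ realizes $\sigma$ and $\mathcal L_s(F)$ is polytopal, there are vectors $\alpha_2,\dots,\alpha_{2M}$, $\beta_1,\dots,\beta_M$, $\gamma_1,\dots,\gamma_M$ in $\mathbb R^3$ with $\operatorname{sgn}\det(\alpha_{i+j},\beta_i,\gamma_j)=\sigma_{ij}$ for all $i,j$.
\end{proposition}

\begin{proof}
Take $V$ and $e_k$ from Proposition~\ref{prop:gale}. The vectors $e_k$, $k\in E$, are part of a basis, so the quotient of $V$ by their span has dimension $3$. Identify it with $\mathbb R^3$, denote images by bars, and put $\mathcal D(t)=\det(\bar e_{a(t_1)},\bar e_{b(t_2)},\bar e_{c(t_3)})$ for each vertex $t$ of $G_\sigma$. Let $\{t,t'\}$ be an edge whose ends differ in the coordinate $j_0$. The four vectors $\bar e_k$, $k\in S(t,t')\setminus E$, satisfy a relation with positive coefficients, and any three of them form a basis of $\mathbb R^3$. Insert the relation into slot $j_0$ of the determinant and keep the two vectors common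 to $t$ and $t'$ in the other slots. Their own terms drop out, and $c\,\mathcal D(t)+c'\,\mathcal D(t')=0$ with $c,c'>0$ remains. So $\mathcal D(t)$ and $\mathcal D(t')$ are nonzero with opposite signs. The labels $\sigma(t)$, $\sigma(t')$ are opposite too, so $\sigma(t)\operatorname{sgn}\mathcal D(t)$ takes the same value at both ends of each edge. As $G_\sigma$ is connected, this is a constant $\epsilon=\pm1$. Put $\alpha_m=\epsilon\,\bar e_{a(-m)}$, $\beta_i=\bar e_{b(i)}$, $\gamma_j=\bar e_{c(j)}$. Then $\det(\alpha_{i+j},\beta_i,\gamma_j)=\epsilon\,\mathcal D(t^0_{ij})$ has the sign $\sigma_{ij}$.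
\end{proof}

The point is that $\alpha$ depends only on $i+j$, so that $4M-1$ vectors carry $M^2$ signs. This is also why three classes are used: the plane $t_1+t_2+t_3=0$ contains $M^2$ triples whose coordinates take only $O(M)$ values, while the line $t_1+t_2=0$ contains no more pairs than values.

\subsection{Counting sign matrices}

\begin{theorem}[Warren \cite{Warren}]\label{thm:warren}
For $m\ge k\ge1$ real polynomials of degree at most $d\ge1$ in $k$ variables, the number of vectors in $\{\pm1\}^m$ that occur as sign vectors of their values is at most $(4edm/k)^k$.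
\end{theorem}

\begin{lemma}\label{lem:count}
For $M=100$ some $\sigma\in\{\pm1\}^{M\times M}$ is not of the form $\bigl(\operatorname{sgn}\det(\alpha_{i+j},\beta_i,\gamma_j)\bigr)_{ij}$.
\end{lemma}

\begin{proof}
The determinants are $m=10^4$ polynomials of degree $d=3$ in $k=3(4M-1)=1197$ variables. From $e<2.72$ we get $4edm/k<326400/1197<273$, and $273<256\cdot1.07<2^{8.1}$ because $1.07^{10}<2$. By Theorem~\ref{thm:warren} at most $2^{8.1\cdot1197}<2^{9700}$ of the $2^{10000}$ sign matrices occur.
\end{proof}

Hyperbolic slices are subject to no such restriction.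

\begin{proposition}\label{prop:realize}
Let $M\ge1$, $\sigma\in\{\pm1\}^{M\times M}$, $u\ge0$ and $s=6M^2+7+u$. There is $n_0$ such that for every $n\ge n_0$ there is a monic hyperbolic $F$ of degree $n$, with exactly $s$ distinct roots, such that $(F,s)$ realizes $\sigma$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:realize}]
Let $M=100$, so that $6M^2+7=60007$, and put $u=s-60007$. Take $\sigma$ from Lemma~\ref{lem:count} and, for $n\ge n_0$, take $F$ from Proposition~\ref{prop:realize}. It has $s\ge2$ distinct roots, so it is not of the form $(T-a)^n$. If $\mathcal L_s(F)$ were polytopal, Proposition~\ref{prop:det} would give vectors that contradict the choice of $\sigma$.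

For the open set, let $\tilde F$ be a monic polynomial of degree $n$ with $n$ distinct real roots, close to $F$. Its power sums $p_1,\dots,p_s$ are close to those of $F$. By Lemma~\ref{lem:power}(b), applied with unchanged integer weights to each of the finitely many sets $S(t,t')$, these sets belong to $\mathcal V(\tilde F)$. So $(\tilde F,s)$ realizes $\sigma$, and $\mathcal L_s(\tilde F)$ is not polytopal. The polynomials with $n$ distinct real roots form an open set whose closure contains $F$, as one sees by perturbing the roots of $F$. Its intersection with a small ball about $F$ is the required nonempty open set.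
\end{proof}

The rest of the paper proves Proposition~\ref{prop:realize}.

\section{Real weights and first-order perturbation}\label{sec:real}

\subsection{Admissible level sets}

Integer multiplicities cannot be perturbed, so we first pass to real weights. Let $h>0$ and $p\in\mathbb R^s$. A set of \emph{levels} $S=\{\ell_1<\dots<\ell_{s-1}\}\subset(0,h)$ is \emph{admissible for $p$} if there are $y_1<\dots<y_s$ with $\sum_jw_jy_j^k=p_k$ for $1\le k\le s$, where $w_j=\ell_j-\ell_{j-1}$, $\ell_0=0$, $\ell_s=h$. In other words, there is a measure of total mass $h$ with $s$ atoms and moments $p_1,\dots,p_s$ whose distribution function, a staircase from $0$ to $h$, has the intermediate heights $\ell_1,\dots,\ell_{s-1}$. For $h=n$, $S\subseteq[n-1]$ and $p$ the power sums of $F$, admissibility means $S\in\mathcal V(F)$.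

\begin{lemma}\label{lem:round}
Let $h>0$ and $p\in\mathbb R^s$. Suppose there are $E\subset(0,h)$ with $|E|=s-5$ and distinct elements $a(\tau)$, $b(i)$, $c(j)$ of $(0,h)\setminus E$, indexed as in Definition~\ref{def:realize}, such that $S(t,t')$ is admissible for $p$ for every edge $\{t,t'\}$ of $G_\sigma$. Then for all large $n$ there is a monic hyperbolic $F$ of degree $n$ with exactly $s$ distinct roots such that $(F,s)$ realizes $\sigma$.
\end{lemma}

\begin{proof}
Replace each of the finitely many levels $\ell$ by the integer $\lfloor n\ell/h\rfloor$. Once $h/n$ is smaller than all distances between distinct levels and from the levels to $0$, this map is injective, preserves the order, and takes values in $[n-1]$. For an edge, let $w_1,\dots,w_s$ be the successive differences of $0$, the integer levels, and $n$. Since $\frac hn\lfloor n\ell/h\rfloor\to\ell$, the weights $\frac hnw_j$ tend to the weights of $S(t,t')$. By Lemma~\ref{lem:power}(b), for large $n$ there are $y_1<\dots<y_s$ with $\sum_j\frac hnw_jy_j^k=p_k$ for $1\le k\le s$. The polynomials $\prod_j(T-y_j)^{w_j}$, one for each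 edge, have degree $n$ and the same power sums $\frac nhp_1,\dots,\frac nhp_s$. Let $F$ be one of them. All of them lie in $\mathcal H_s(F)$, and their jump sets are the integer sets $S(t,t')$.
\end{proof}

\subsection{The smallest case: two unit atoms}\label{sub:model}

We need many admissible sets for one moment vector. The method is to start from a measure with unit atoms and to move the levels by amounts of order $\delta$. Take $h=2$, $s=3$, unit atoms at $-1$ and $1$, whose only level is $1$, and their moments $p=(0,2,0)$. For $\tau<\tau'$ we ask whether $\{1+\delta\tau,1+\delta\tau'\}$ is admissible for small $\delta>0$. The weights are $1+\delta\tau$, $\delta(\tau'-\tau)$, $1-\delta\tau'$, and we place the atoms at $-1+\delta d_-$, $m$, $1+\delta d_+$. Subtract the moments of the unit atoms, divide by $\delta$ and let $\delta\to0$. The result is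
\[
f'(-1)\,d_-+f'(1)\,d_++\tau f(-1)-\tau'f(1)+(\tau'-\tau)f(m)=0\qquad(\deg f\le3).
\]
The choices $f=x$ and $f=x^2$ prescribe $d_++d_-$ and $d_+-d_-$; they determine the shifts and impose nothing on $m$. The third equation is best tested with $f=\frac13x^3-x$, whose derivative $x^2-1$ vanishes at both atoms, so that the shifts drop out. For $v\in[-1,1]$ put
\[
Z(v)=\frac34\int_v^1(1-x^2)\,dx ,
\]
a decreasing homeomorphism of $[-1,1]$ onto $[0,1]$. Then $f(v)-f(1)=\frac43Z(v)$, and the equation becomes
\[
\tau\bigl(f(-1)-f(1)\bigr)+(\tau'-\tau)\bigl(f(m)-f(1)\bigr)=\tfrac43\bigl(\tau+(\tau'-\tau)Z(m)\bigr)=0 .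
\]
As $m$ moves from $1$ to $-1$, the expression $\tau+(\tau'-\tau)Z(m)$ moves from $\tau$ to $\tau'$. So a solution $m\in(-1,1)$ exists exactly when $\tau<0<\tau'$. In that case the Jacobian in $(d_-,m,d_+)$ is a weighted Vandermonde matrix at $-1,m,1$, and the implicit function theorem extends the solution to small $\delta>0$. For $\tau'=-\tau=1$ it is explicit: weights $1-\delta$, $2\delta$, $1-\delta$ at $-(1-\delta)^{-1/2}$, $0$, $(1-\delta)^{-1/2}$.

Two features carry over to the general case. First, the shifts absorb all test polynomials except those whose derivative vanishes at the unit atoms. Second, a set with two nearby levels is admissible when a function of a single level, here $\tau$ itself, has opposite signs at the two. This agrees with Example~\ref{ex:gale}, the level $1+\delta\tau$ having the vector $\tau$.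

So far everything is linear in the levels. The nonlinearity appears when a light atom is tested against two polynomials. Let an atom of fixed weight $\delta\Delta$ be taken from the point $1$ to the point $v$. Tested with $f'=x^2-1$ it contributes $\frac43\Delta Z(v)$; tested with $f'=(x^2-1)x$ it contributes $\frac43\Delta\rho_0(v)$, where
\[
\rho_0(v)=\frac34\int_v^1x(1-x^2)\,dx=\frac3{16}(1-v^2)^2 .
\]
If one equation forces the value of $Z(v)$, the atom enters the next equation through the function $\rho=\rho_0\circ Z^{-1}:[0,1]\to\mathbb R$.

\begin{lemma}\label{lem:rho}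
The function $\rho$ is $1$-Lipschitz on $[0,1]$, positive and real analytic on $(0,1)$, and satisfies $\rho(0)=\rho(1)=0$ and $\rho(1-z)=\rho(z)$. There is $\omega\in(0,1)$ with $\rho^{(k)}(\omega)\neq0$ for all $k\ge0$.
\end{lemma}

\begin{proof}
The values and the sign are read off from $\rho_0$. Since $1-x^2$ is even, $Z(-v)=1-Z(v)$, and $\rho_0$ is even; this gives the symmetry. On $(-1,1)$ we have $Z'(v)=-\frac34(1-v^2)\neq0$, so $Z^{-1}$ and $\rho$ are analytic on $(0,1)$. With $z=Z(v)$ we have $\rho'(z)=\rho_0'(v)/Z'(v)=v\in(-1,1)$, which gives the Lipschitz bound, and $\rho''(z)=dv/dz=-\frac4{3(1-v^2)}$. This is unbounded on $(0,1)$, so $\rho$ is not a polynomial and no derivative $\rho^{(k)}$ vanishes identically. Each $\rho^{(k)}$ is analytic and thus has countably many zeros in $(0,1)$; take $\omega$ outside all these zero sets.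
\end{proof}

\section{A family of configurations}\label{sec:family}

We now combine copies of the two-atom picture. Three copies, the \emph{signal} intervals, carry the classes of levels $a,b,c$. Another $\kappa$ copies, the \emph{slack} intervals, each contain one light atom of fixed weight, whose position is free. All intervals are short, of length proportional to a parameter $\eta$, so that the effect of a slack atom can be expanded. This section computes the function whose sign changes produce admissible sets; Section~\ref{sec:signs} chooses the data so that it has prescribed signs.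

\subsection{Data, nodes and levels}\label{sub:data}

Let $\mathcal P_k$ be the space of real polynomials in $x$ of degree at most $k$, with $\mathcal P_{-1}=\{0\}$. Fix $\omega$ as in Lemma~\ref{lem:rho} and put $\omega_*=\min(\omega,1-\omega)$. Fix integers $M\ge1$, $u\ge0$, $\kappa\ge0$ and let $s=u+3\kappa+7$. The integer $u$ only serves to reach all large values of $s$. Let $\xi_1=1$, $\xi_2=2$, $\xi_3=\sqrt5$, and let $\mathcal B=[-2M-\frac12,-\frac32]\times[1,M]^2$, a box that contains all vertices of $G_\sigma$. For $|\mu|<\frac12$ and $t\in\mathcal B$ put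
\begin{equation}\label{eq:theta}
\Theta_\mu(t)=\sum_{j=1}^3\frac{t_j}{\xi_j-\mu},\qquad |\Theta_\mu(t)|\le2\bigl(2M+\tfrac12+2M\bigr)=8M+1,
\end{equation}
where the bound holds because $\xi_j-\mu>\frac12$. The \emph{data} are numbers
\[
-\tfrac12<\mu_1<\dots<\mu_\kappa<\tfrac12,\qquad R_1,\dots,R_\kappa>0,\qquad 0<\varepsilon_1,\dots,\varepsilon_\kappa\le\varepsilon_0:=\frac{\omega_*}{2(8M+1)} .
\]
Let $q=\prod_k(x-\mu_k)$, so that $q(\xi_j)>0$, and let $\pi_k=\frac{q}{(x-\mu_k)q'(\mu_k)}$ be the Lagrange polynomials, with $\pi_k(\mu_k)=1$ and $\pi_k(\mu_i)=0$ for $i\ne k$. They form a basis of $\mathcal P_{\kappa-1}$, and together with $q$ a basis of $\mathcal P_\kappa$. Put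
\[
\varsigma_k=\operatorname{sgn}q'(\mu_k)=(-1)^{\kappa-k},\qquad D_k=\frac1{\varepsilon_k|q'(\mu_k)|},\qquad \omega_k=\begin{cases}\omega,&\varsigma_k=1,\\ 1-\omega,&\varsigma_k=-1,\end{cases}
\]
and let $C$ be the linear functional on $\mathcal P_\kappa$ with $C(\pi_k)=\omega_kD_k$ and $C(q)=0$. The number $D_k$ will be the normalized weight of the $k$-th slack atom, and $C$ will fix the moments. The symbol $O(\cdot)$ refers to $\eta\to0$, with constants that depend only on $M,u,\kappa,\omega$ and the data. The parameter $\delta>0$ is chosen after $\eta$.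

\emph{Nodes.} Let $I_k$ $(1\le k\le\kappa)$ be the closed interval with center $\mu_k$ and radius $\eta R_k$, and let $I_{\kappa+j}$ $(1\le j\le3)$ be the closed interval with center $\xi_j$ and radius $\eta$. Write $\bar y_i$, $r_i$ and $y_i^-<y_i^+$ for the center, radius and endpoints of $I_i$. For small $\eta$ the intervals are in increasing order, and their distances from each other and from $(-\infty,-2]$ are bounded below independently of $\eta$. Let $\mathcal N$ be the set of all endpoints together with $-2,-3,\dots,-(u+1)$, let
\[
h=|\mathcal N|=u+2\kappa+6,\qquad l=h+\kappa=s-1,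
\]
and let $X=\prod_{y\in\mathcal N}(x-y)$. In the interior of $I_i$ we have $X<0$, because an odd number of nodes lie to the right. Put $A_i=\int_{I_i}|X|\,dx$.

\emph{Levels.} The measure with unit atoms at the nodes has total mass $h$ and levels $1,\dots,h-1$; its height over the interior of $I_i$ is $\nu_i=u+2i-1$. Put $\Delta_k=D_k/A_k$ and $\tau_j(\cdot)=\frac{(\cdot)}{q(\xi_j)A_{\kappa+j}}$, an increasing linear function. Let
\[
E=\bigl(\{1,\dots,h-1\}\setminus\{\nu_{\kappa+1},\nu_{\kappa+2},\nu_{\kappa+3}\}\bigr)\cup\{\nu_k+\delta\Delta_k:1\le k\le\kappa\},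
\]
\[
a(t_1)=\nu_{\kappa+1}+\delta\tau_1(t_1),\qquad b(t_2)=\nu_{\kappa+2}+\delta\tau_2(t_2),\qquad c(t_3)=\nu_{\kappa+3}+\delta\tau_3(t_3)
\]
for $t\in\mathcal B$. For small $\delta$ every perturbed level is within $\frac12$ of its integer $\nu_i$. Then $|E|=h-4+\kappa=s-5$, because $\Delta_k>0$, and the values of $a,b,c$ are distinct elements of $(0,h)\setminus E$.

\emph{Weights.} Call $(t,t')\in\mathcal B^2$ a \emph{pair} if $t$ and $t'$ differ only in one coordinate $j_0$ and $t_{j_0}<t'_{j_0}$; define $S(t,t')$ by the formula of Definition~\ref{def:realize}. We look for a measure with levels $S(t,t')$ that has one atom near each node, one atom $m_k$ inside each slack interval $I_k$, and one atom $m$ inside $I_{\kappa+j_0}$. These are $h+\kappa+1=s$ atoms. Their weights are the successive differences of the levels (Figure~\ref{fig:stairs}): $\delta\Delta_k$ at $m_k$, $\delta\Delta$ at $m$ with $\Delta=\tau_{j_0}(t'_{j_0})-\tau_{j_0}(t_{j_0})>0$, and $1+\delta\chi_y$ near $y\in\mathcal N$, where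
\[
\chi_{y_k^+}=-\Delta_k\ \ (k\le\kappa),\qquad \chi_{y^-_{\kappa+j}}=\tau_j(t_j),\qquad \chi_{y^+_{\kappa+j}}=-\tau_j(t'_j)\ \ (1\le j\le3),
\]
and $\chi_y=0$ for all other nodes. The weight changes add up to zero: $\sum_y\chi_y+\sum_k\Delta_k+\Delta=0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1.3cm]
\draw[->] (-0.4,-0.25) -- (3.2,-0.25);
\draw[thick] (-0.4,0) -- (0.3,0) -- (0.3,1) -- (1.4,1) -- (1.4,1.4) -- (2.5,1.4) -- (2.5,2) -- (3.1,2);
\draw[dotted] (-0.4,1) -- (0.3,1) (-0.4,1.4) -- (1.4,1.4) (-0.4,2) -- (2.5,2);
\node[left] at (-0.4,0) {$\nu_k-1$};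
\node[left] at (-0.4,1) {$\nu_k$};
\node[left] at (-0.4,1.4) {$\nu_k+\delta\Delta_k$};
\node[left] at (-0.4,2) {$\nu_k+1$};
\node[below] at (0.3,-0.25) {$y_k^-$};
\node[below] at (1.4,-0.3) {$m_k$};
\node[below] at (2.5,-0.25) {$y_k^+$};
\begin{scope}[xshift=6.4cm]
\draw[->] (-0.4,-0.25) -- (3.2,-0.25);
\draw[thick] (-0.4,0) -- (0.3,0) -- (0.3,0.75) -- (1.7,0.75) -- (1.7,1.2) -- (2.5,1.2) -- (2.5,2) -- (3.1,2);
\draw[dotted] (-0.4,0.75) -- (0.3,0.75) (-0.4,1.2) -- (1.7,1.2) (-0.4,2) -- (2.5,2);
\node[left] at (-0.4,0) {$\nu_{\kappa+1}-1$};
\node[left] at (-0.4,0.75) {$a(t_1)$};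
\node[left] at (-0.4,1.2) {$a(t_1')$};
\node[left] at (-0.4,2) {$\nu_{\kappa+1}+1$};
\node[below] at (0.3,-0.25) {$y_{\kappa+1}^-$};
\node[below] at (1.7,-0.3) {$m$};
\node[below] at (2.5,-0.25) {$y_{\kappa+1}^+$};
\end{scope}
\end{tikzpicture}
\caption{The distribution function of the perturbed measure, with levels on the vertical axis and atoms on the horizontal axis; the height of a step is the weight of the atom. Left: a slack interval, with two fixed levels and a light atom $m_k$. Right: a signal interval whose class contributes two levels $a(t_1)<a(t'_1)$, separated by a light atom $m$. In a signal interval with one level the middle step is absent.}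
\label{fig:stairs}
\end{figure}

\emph{Moments.} For $g\in\mathcal P_\kappa$ let $f_g$ be a primitive of $Xg$. Its degree is at most $h+\kappa+1=s$, and $g\mapsto f_g$ is an injective linear map into $\mathcal P_s$ modulo constants. So there is a linear functional $\widehat C$ on $\mathcal P_s$ with $\widehat C(1)=0$ and $\widehat C(f_g)=C(g)$ for all $g\in\mathcal P_\kappa$. Fix one and put
\[
p_k=\sum_{y\in\mathcal N}y^k+\delta\,\widehat C(x^k)\qquad(1\le k\le s).
\]
Neither $E$ nor $p$ depends on the pair.

\subsection{The system at $\delta=0$}

Fix a pair and place the atom near $y$ at $y+\delta d_y$. For $f\in\mathcal P_s$ let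
\[
\Psi(f)=\sum_y\frac{f(y+\delta d_y)-f(y)}\delta+\sum_y\chi_yf(y+\delta d_y)+\sum_{k\le\kappa}\Delta_kf(m_k)+\Delta f(m)-\widehat C(f).
\]
This is linear in $f$, vanishes for $f=1$, and is a polynomial in $d=(d_y)_{y\in\mathcal N}$, $m_1,\dots,m_\kappa$, $m$ and $\delta$. For $\delta>0$, $\delta\Psi(x^k)$ is the $k$-th moment of our measure minus $p_k$. At $\delta=0$,
\begin{equation}\label{eq:psi0}
\Psi_0(f)=\sum_yf'(y)\,d_y+\sum_y\chi_yf(y)+\sum_{k\le\kappa}\Delta_kf(m_k)+\Delta f(m)-\widehat C(f).
\end{equation}
We solve the first $l$ moment equations for the $l$ unknowns $(d,m_1,\dots,m_\kappa)$, keep $m$ as a parameter, and then watch the sign of the last equation as $m$ crosses its interval.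

As in Section~\ref{sub:model}, the right coordinate on $I_i$ is the proportion of the mass of $|X|\,dx$ to the right of the point. The map $x\mapsto\frac1{A_i}\int_x^{y_i^+}|X|$ is a decreasing homeomorphism of $I_i$ onto $[0,1]$; let $m_i(\cdot):[0,1]\to I_i$ be its inverse. For a polynomial $g$ put
\begin{equation}\label{eq:Q}
Q_i(z;g)=\frac1{A_i}\int_{m_i(z)}^{y_i^+}|X|\,g\,dx=\int_0^zg\bigl(m_i(z')\bigr)\,dz',
\end{equation}
where the second form is the substitution $dz'=-|X|\,dx/A_i$. Thus $Q_i(0;g)=0$, $Q_i(z;1)=z$ and $\frac{d}{dz}Q_i(z;g)=g(m_i(z))$. For $z\in[0,1]^\kappa$ and $\zeta\in[0,1]$ let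
\begin{equation}\label{eq:E}
\mathcal E(g)=\sum_{k\le\kappa}D_k\,Q_k(z_k;g)+\sum_{j=1}^3\frac{t_j\,Q_{\kappa+j}(1;g)+(t'_j-t_j)\,Q_{\kappa+j}(\zeta;g)}{q(\xi_j)} .
\end{equation}

\begin{lemma}\label{lem:reduce}
Let $z\in(0,1)^\kappa$, $\zeta\in(0,1)$, $m_k=m_k(z_k)$ and $m=m_{\kappa+j_0}(\zeta)$. Suppose that $\mathcal E(\pi_k)=\omega_kD_k$ for $1\le k\le\kappa$. Then there is a unique $d$ with $\Psi_0(x)=\dots=\Psi_0(x^l)=0$. It is the value at $(z,\zeta)$ of a continuous function, the Jacobian matrix of $(\Psi_0(x),\dots,\Psi_0(x^l))$ in $(d,m_1,\dots,m_\kappa)$ is nonsingular, and $\Psi_0(x^s)=s\,\mathcal E(q)$.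
\end{lemma}

\begin{proof}
We first show that $\Psi_0(f_g)=\mathcal E(g)-C(g)$ for all $g\in\mathcal P_\kappa$ and all $d$. Write $f=f_g$. The first sum in \eqref{eq:psi0} vanishes because $f'=Xg$ vanishes on $\mathcal N$. Since $X\le0$ on $I_i$, we have $f(m_i(z))-f(y_i^+)=\int_{m_i(z)}^{y_i^+}|X|g\,dx=A_iQ_i(z;g)$. The slack interval $I_k$ contributes $\Delta_k\bigl(f(m_k)-f(y_k^+)\bigr)=D_kQ_k(z_k;g)$. With $i=\kappa+j$, $\tau=\tau_j(t_j)$ and $\tau'=\tau_j(t'_j)$, the signal interval $I_i$ contributes
\[
\tau f(y_i^-)-\tau'f(y_i^+)+(\tau'-\tau)f(m)=\tau\bigl(f(y_i^-)-f(y_i^+)\bigr)+(\tau'-\tau)\bigl(f(m)-f(y_i^+)\bigr),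
\]
where $\tau'-\tau=0$ for $j\neq j_0$. This equals $\tau A_iQ_i(1;g)+(\tau'-\tau)A_iQ_i(\zeta;g)$, the $j$-th term of the second sum in \eqref{eq:E}.

The terms of \eqref{eq:psi0} other than the first sum vanish for constant $f$, so for $f\in\mathcal P_l$ they define a linear functional $L$ of $f'\in\mathcal P_{l-1}$. The equations say that $\sum_yd_y\varphi(y)=-L(\varphi)$ for all $\varphi\in\mathcal P_{l-1}$. The evaluation map $\mathcal P_{l-1}\to\mathbb R^{\mathcal N}$ is surjective, because $l\geq h$, and its kernel is $X\mathcal P_{\kappa-1}$. On the kernel, $L(Xg)=\mathcal E(g)-C(g)$, which vanishes for the basis $\pi_1,\dots,\pi_\kappa$ by hypothesis. So $L$ factors uniquely through evaluation, which gives a unique $d$. Explicitly, $d_y=-L(\varphi_y)$ for the Lagrange polynomial $\varphi_y\in\mathcal P_{h-1}$ of the node $y$, and this is continuous in $(z,\zeta)$.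

The partial derivatives of $\Psi_0(x^k)$ are $ky^{k-1}$ in $d_y$ and $\Delta_ikm_i^{k-1}$ in $m_i$. This is the matrix of Lemma~\ref{lem:power}(b) for the $l$ distinct points $y\in\mathcal N$ and $m_1,\dots,m_\kappa$, with positive weights. Finally, $Xq$ is monic of degree $s-1$, so $f_q-\frac1sx^s\in\mathcal P_l$, where $\Psi_0$ vanishes. Hence $\frac1s\Psi_0(x^s)=\Psi_0(f_q)=\mathcal E(q)-C(q)=\mathcal E(q)$.
\end{proof}

So $s$ moment equations have shrunk to $\kappa+1$ equations: $\kappa$ of them fix the slack atoms, and the last asks for $\mathcal E(q)=0$.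

\subsection{Expansion for short intervals}

On a short interval, $|X|$ is close to a multiple of the parabola of Section~\ref{sub:model}, and $g$ is close to its linear part.

\begin{lemma}\label{lem:expand}
For $g\in\{\pi_1,\dots,\pi_\kappa,q\}$ and $1\le i\le\kappa+3$, uniformly in $z\in[0,1]$,
\[
Q_i(z;g)=z\,g(\bar y_i)+r_i\,\rho(z)\,g'(\bar y_i)+O(\eta^2).
\]
\end{lemma}

\begin{proof}
On $I_i$ write $x=\bar y_i+r_iv$ with $v\in[-1,1]$. Then $|X|=r_i^2(1-v^2)|Y(x)|$, where $Y$ is the product over the other $h-2$ nodes $y$. These stay at a distance bounded below from $I_i$, so $Y(x)/Y(\bar y_i)=\prod_y\bigl(1+\frac{r_iv}{\bar y_i-y}\bigr)=1+O(\eta)$. Hence $A_i=\frac43r_i^3|Y(\bar y_i)|(1+O(\eta))$, and the density of $|X|\,dx/A_i$ with respect to $dv$ is $\psi(v)=\frac34(1-v^2)(1+O(\eta))$. Let $m_i(z)=\bar y_i+r_iv$. Then $z=\int_v^1\psi=Z(v)+O(\eta)$. By Taylor's formula $g(\bar y_i+r_iv')=g(\bar y_i)+r_iv'g'(\bar y_i)+O(\eta^2)$, so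
\[
Q_i(z;g)=g(\bar y_i)\,z+r_ig'(\bar y_i)\int_v^1v'\psi(v')\,dv'+O(\eta^2).
\]
The integral is $\rho_0(v)+O(\eta)=\rho(Z(v))+O(\eta)=\rho(z)+O(\eta)$, since $\rho$ is $1$-Lipschitz.
\end{proof}

The formula \eqref{eq:E} makes sense also for $t'=t$, when it does not depend on $\zeta$. Since $Q_i(0;g)=0$, the expression $\mathcal E$ for a pair $(t,t')$ is that for $(t,t)$ when $\zeta=0$ and that for $(t',t')$ when $\zeta=1$. So the decisive quantity is $\mathcal E(q)$ for a single triple. We compute it first for $\kappa=0$ and $\kappa=1$.

\begin{example}\label{ex:kappa}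
Let $t'=t$. For $\kappa=0$ we have $q=1$, there is nothing to solve, and
\[
\mathcal E(q)=t_1+t_2+t_3=\det\begin{pmatrix}t_1&t_2&t_3\\1&-1&0\\0&1&-1\end{pmatrix}.
\]
Each column depends on one class only. Without slack atoms the signs are those of determinants as in Proposition~\ref{prop:det}, and $\mathcal E(q)$ vanishes at all $t_{ij}^0$.

For $\kappa=1$ we have $\pi_1=1$, $q=x-\mu_1$, $D_1=1/\varepsilon_1$, $\omega_1=\omega$. Since $Q_i(z;1)=z$, the equation $\mathcal E(1)=\omega D_1$ reads $z_1/\varepsilon_1+\Theta_{\mu_1}(t)=\omega/\varepsilon_1$, so $z_1=\omega-\varepsilon_1\Theta_{\mu_1}(t)$ exactly. The slack atom moves to compensate the change of the levels, and the bound $\varepsilon_1\le\varepsilon_0$ makes it heavy enough to do so without leaving its interval. By Lemma~\ref{lem:expand}, $Q_1(z_1;q)=\eta R_1\rho(z_1)+O(\eta^2)$ and $Q_{1+j}(1;q)=q(\xi_j)+O(\eta^2)$, so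
\[
\mathcal E(q)=t_1+t_2+t_3+\eta\,\frac{R_1}{\varepsilon_1}\,\rho\bigl(\omega-\varepsilon_1\Theta_{\mu_1}(t)\bigr)+O(\eta^2).
\]
On the plane $t_1+t_2+t_3=0$ the sign is now decided by a nonlinear function of a linear form in $t$. Here it is positive; with more slack atoms such terms are added with alternating signs.
\end{example}

For $\kappa\ge2$ the equations are coupled, but only at order $\eta$. We solve them with the contraction principle, in the following form, which is used again in Section~\ref{sub:delta}.

\begin{lemma}\label{lem:contract}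
Let $B$ be a nonempty complete metric space with metric $\operatorname{dist}$, and let $\mathcal T^\pi:B\to B$ be maps with Lipschitz constant at most $\frac12$, indexed by a point $\pi$ of a metric space, such that $\pi\mapsto\mathcal T^\pi(v)$ is continuous for each $v\in B$. Then $\mathcal T^\pi$ has a unique fixed point $v(\pi)$, we have $\operatorname{dist}(v(\pi),v)\le2\operatorname{dist}(\mathcal T^\pi(v),v)$ for all $v\in B$, and $v(\pi)$ is continuous in $\pi$.
\end{lemma}

\begin{proof}
Existence and uniqueness are Banach's fixed point theorem. The inequality follows from $\operatorname{dist}(v(\pi),v)\le\frac12\operatorname{dist}(v(\pi),v)+\operatorname{dist}(\mathcal T^\pi(v),v)$, and continuity at $\pi_1$ follows by taking $v=v(\pi_1)$.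
\end{proof}

\begin{proposition}\label{prop:phi}
Let $\eta$ be small enough. For every $(t,t')$ that is a pair or has $t=t'\in\mathcal B$, and every $\zeta\in[0,1]$, the equations $\mathcal E(\pi_k)=\omega_kD_k$ $(1\le k\le\kappa)$ have a unique solution $z=z(\zeta)$ in the cube $B=[\frac{\omega_*}4,1-\frac{\omega_*}4]^\kappa$. It is continuous in $\zeta$, and so is the value $\Phi_{t,t'}(\zeta)$ of $\mathcal E(q)$ at $(z(\zeta),\zeta)$. With $\Phi(t):=\Phi_{t,t}$ we have $\Phi_{t,t'}(0)=\Phi(t)$, $\Phi_{t,t'}(1)=\Phi(t')$ and, uniformly in $t\in\mathcal B$,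
\begin{equation}\label{eq:phi}
\Phi(t)=t_1+t_2+t_3+\eta\,\Gamma(t)+O(\eta^2),\qquad \Gamma(t)=\sum_{k=1}^\kappa\varsigma_k\frac{R_k}{\varepsilon_k}\,\rho\bigl(\omega-\varepsilon_k\Theta_{\mu_k}(t)\bigr).
\end{equation}
\end{proposition}

\begin{proof}
The solutions are the fixed points of $\mathcal T_k(z)=z_k-\bigl(\mathcal E(\pi_k)-\omega_kD_k\bigr)/D_k$, $1\le k\le\kappa$. Let $\bar t=t+\zeta(t'-t)\in\mathcal B$. By Lemma~\ref{lem:expand} to order $\eta$ and the values $\pi_k(\mu_i)$,
\[
\mathcal E(\pi_k)=D_kz_k+\sum_{j=1}^3\bar t_j\,\frac{\pi_k(\xi_j)}{q(\xi_j)}+O(\eta),\qquad \frac{\pi_k(\xi_j)}{D_k\,q(\xi_j)}=\frac1{D_k\,q'(\mu_k)(\xi_j-\mu_k)}=\frac{\varsigma_k\varepsilon_k}{\xi_j-\mu_k},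
\]
where we used $D_kq'(\mu_k)=\varsigma_k/\varepsilon_k$. Hence, uniformly in $z$, $\zeta$, $t$, $t'$,
\[
\mathcal T_k(z)=z_k^0+O(\eta),\qquad z_k^0=\omega_k-\varsigma_k\varepsilon_k\Theta_{\mu_k}(\bar t).
\]
By \eqref{eq:theta} and $\varepsilon_k\le\varepsilon_0$ we have $|z_k^0-\omega_k|\le\frac{\omega_*}2$, so $z_k^0\in[\frac{\omega_*}2,1-\frac{\omega_*}2]$, and $\mathcal T$ maps $B$ into itself for small $\eta$. By \eqref{eq:Q}, $\partial\mathcal E(\pi_k)/\partial z_i=D_i\,\pi_k(m_i(z_i))$. As $|m_i(z_i)-\mu_i|\le\eta R_i$, this is $D_k+O(\eta)$ for $i=k$ and $O(\eta)$ for $i\neq k$. So all partial derivatives of $\mathcal T$ are $O(\eta)$, and for small $\eta$ its Lipschitz constant on $B$ is at most $\frac12$. The map $\mathcal T$ depends continuously on $\zeta$ through $Q_{\kappa+j}(\zeta;\pi_k)$. Lemma~\ref{lem:contract} gives the unique continuous solution $z(\zeta)$, and $z_k(\zeta)=\mathcal T_k(z(\zeta))=z^0_k+O(\eta)$. The identities for $\zeta=0$ and $\zeta=1$ hold because there $\mathcal E$ coincides with the expression for $(t,t)$ or $(t',t')$, and the solution in $B$ is unique.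

Now let $t'=t$. By Lemma~\ref{lem:expand} with $q(\mu_k)=0$, and since $\rho$ is Lipschitz,
\[
D_kQ_k(z_k;q)=D_k\,\eta R_k\,\rho(z_k)\,q'(\mu_k)+O(\eta^2)=\eta\,\varsigma_k\frac{R_k}{\varepsilon_k}\,\rho(z_k^0)+O(\eta^2).
\]
With $\rho(1)=0$ the lemma also gives $t_jQ_{\kappa+j}(1;q)/q(\xi_j)=t_j+O(\eta^2)$. Finally $\rho(z_k^0)=\rho(\omega-\varepsilon_k\Theta_{\mu_k}(t))$: for $\varsigma_k=1$ the arguments agree, and for $\varsigma_k=-1$ we have $z_k^0=1-(\omega-\varepsilon_k\Theta_{\mu_k}(t))$ and use $\rho(1-z)=\rho(z)$.
\end{proof}

The proof shows what the normalizations are for. The factor $1/(q(\xi_j)A_{\kappa+j})$ in $\tau_j$ and the condition $C(q)=0$ make the leading term $t_1+t_2+t_3$. The values $C(\pi_k)=\omega_kD_k$ center the slack atoms at $\omega_k$, and the alternation between $\omega$ and $1-\omega$ cancels the sign $\varsigma_k$ inside the argument of $\rho$, leaving it only in the coefficient.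

\subsection{From a sign change to an admissible set}\label{sub:delta}

At $\zeta=0$ and $\zeta=1$ the atom $m$ merges with a node, so we pass to positive $\delta$ on a compact subinterval of $(0,1)$. We need a solution for a whole interval of $\zeta$ with one $\delta$, which calls for a uniform version of the implicit function theorem.

\begin{lemma}\label{lem:delta}
Fix $\eta$ as in Proposition~\ref{prop:phi} and a pair $(t,t')$ with $\Phi(t)\Phi(t')<0$. Then $S(t,t')$ is admissible for $p$ for all small $\delta>0$.
\end{lemma}

\begin{proof}
By continuity choose $0<\zeta'<\zeta''<1$ with $\Phi_{t,t'}(\zeta')\Phi_{t,t'}(\zeta'')<0$, and let $K=[\zeta',\zeta'']$. Write $\mathbf x=(d,m_1,\dots,m_\kappa)\in\mathbb R^l$, and let $\mathbf\Psi(\mathbf x,\delta,\zeta)=(\Psi(x),\dots,\Psi(x^l))$ with $m=m_{\kappa+j_0}(\zeta)$. Both $\mathbf\Psi$ and its Jacobian matrix $\partial_{\mathbf x}\mathbf\Psi$ are continuous in $(\mathbf x,\delta,\zeta)$. Proposition~\ref{prop:phi} and Lemma~\ref{lem:reduce} give a continuous map $\zeta\mapsto\mathbf x(\zeta)$ on $K$ with $\mathbf\Psi(\mathbf x(\zeta),0,\zeta)=0$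 and with $\mathbf J(\zeta)=\partial_{\mathbf x}\mathbf\Psi(\mathbf x(\zeta),0,\zeta)$ invertible. Consider
\[
\mathcal T^{\delta,\zeta}(\mathbf v)=\mathbf v-\mathbf J(\zeta)^{-1}\,\mathbf\Psi(\mathbf x(\zeta)+\mathbf v,\delta,\zeta).
\]
Its derivative in $\mathbf v$ is continuous in $(\mathbf v,\delta,\zeta)$ and vanishes for $\mathbf v=0$, $\delta=0$. Since $K$ is compact, there are $r,\delta_0>0$ such that the derivative has norm at most $\frac12$ for $|\mathbf v|\le r$, $0\le\delta\le\delta_0$, $\zeta\in K$. Also $\mathcal T^{\delta,\zeta}(0)\to0$ uniformly on $K$ as $\delta\to0$; shrink $\delta_0$ so that $|\mathcal T^{\delta,\zeta}(0)|\le\frac r2$. Then $\mathcal T^{\delta,\zeta}$ maps the ball $|\mathbf v|\le r$ into itself. By Lemma~\ref{lem:contract} it has a fixed point $\mathbf v(\delta,\zeta)$, continuous in $(\delta,\zeta)$, with $|\mathbf v(\delta,\zeta)|\le2|\mathcal T^{\delta,\zeta}(0)|\to0$ uniformly on $K$. The point $\mathbf x(\zeta)+\mathbf v(\delta,\zeta)$ solves $\Psi(x)=\dots=\Psi(x^l)=0$.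

Along these solutions $\Psi(x^s)\to s\,\Phi_{t,t'}(\zeta)$ uniformly on $K$, by Lemma~\ref{lem:reduce}. So for small $\delta>0$, $\Psi(x^s)$ has opposite signs at $\zeta'$ and $\zeta''$ and vanishes at some $\zeta\in K$. There the measure has the moments $p_1,\dots,p_s$. As $\delta\to0$, uniformly in $\zeta\in K$, the atoms $y+\delta d_y$ tend to the nodes, while $m_1,\dots,m_\kappa,m$ stay in compact subsets of the interiors of their intervals, because $z(\zeta)\in B$ and $K\subset(0,1)$. So for small $\delta$ the $s$ atoms are distinct and in the order for which the weights were read off from $S(t,t')$. Hence $S(t,t')$ is admissible for $p$.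
\end{proof}

\section{Prescribing the signs}\label{sec:signs}

It remains to choose the data so that $\Phi$ has the sign $\sigma(t)$ at every vertex of $G_\sigma$. At $t_{ij}^{\pm1/2}$ the leading term of \eqref{eq:phi} does this. At $t^0_{ij}$ the leading term vanishes, and we have an interpolation problem for $\Gamma$ at $M^2$ points. We solve it first in the limit where all $\mu_k$ equal $0$, by varying the $\varepsilon_k$. Put
\[
\theta_{ij}=\Theta_0(t_{ij}^0)=-(i+j)+\frac i2+\frac j{\sqrt5}=-\frac i2-j\Bigl(1-\frac1{\sqrt5}\Bigr).
\]
These $M^2$ numbers are pairwise distinct because $1-\frac1{\sqrt5}$ is irrational; this is the reason for the choice of $\xi_3$.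

\begin{lemma}\label{lem:span}
The matrices $\bigl(\rho(\omega-\varepsilon\theta_{ij})\bigr)_{ij}$ with $0<\varepsilon\le\varepsilon_0$ span $\mathbb R^{M\times M}$.
\end{lemma}

\begin{proof}
The arguments lie in $(0,1)$ for $|\varepsilon|\le\varepsilon_0$, because $|\varepsilon\theta_{ij}|\le\frac{\omega_*}2$. If the matrices did not span, there would be a nonzero matrix $(\upsilon_{ij})$ with $\sum_{ij}\upsilon_{ij}\,\rho(\omega-\varepsilon\theta_{ij})=0$ for $0<\varepsilon\le\varepsilon_0$. The left side is smooth in $\varepsilon$ near $0$, so all its derivatives at $0$ vanish: $(-1)^k\rho^{(k)}(\omega)\sum_{ij}\upsilon_{ij}\theta_{ij}^k=0$ for all $k\ge0$. By the choice of $\omega$ we get $\sum_{ij}\upsilon_{ij}\theta_{ij}^k=0$ for $0\le k<M^2$. As the $\theta_{ij}$ are distinct, the Vandermonde determinant gives $\upsilon_{ij}=0$, a contradiction.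
\end{proof}

Here it matters that $\rho$ is not a polynomial. If it had degree $k$, all these matrices would be values of polynomials of degree at most $k$ in $(i,j)$, a space of dimension at most $\binom{k+2}2$, independent of $M$.

\begin{lemma}\label{lem:gamma}
For $\kappa=2M^2$ and every $\sigma\in\{\pm1\}^{M\times M}$ there are data with $\operatorname{sgn}\Gamma(t^0_{ij})=\sigma_{ij}$ for all $i,j$.
\end{lemma}

\begin{proof}
Since $\kappa$ is even, $\varsigma_k=(-1)^k$. A single term of $\Gamma$ has a coefficient of forced sign, so we use two slack atoms for each basis matrix. By Lemma~\ref{lem:span} choose $\varepsilon_2,\varepsilon_4,\dots,\varepsilon_{2M^2}\in(0,\varepsilon_0]$ whose matrices form a basis, and real numbers $x_r$ with $\sum_{r=1}^{M^2}x_r\,\rho(\omega-\varepsilon_{2r}\theta_{ij})=\sigma_{ij}$ for all $i,j$. Put $\varepsilon_{2r-1}=\varepsilon_{2r}$ and choose $R_{2r-1},R_{2r}>0$ with $R_{2r}-R_{2r-1}=\varepsilon_{2r}x_r$. Let $\mu_k=k\mu$ with $\mu>0$ small. As $\mu\to0$,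
\[
\Gamma(t_{ij}^0)\to\sum_{r=1}^{M^2}\frac{R_{2r}-R_{2r-1}}{\varepsilon_{2r}}\,\rho(\omega-\varepsilon_{2r}\theta_{ij})=\sigma_{ij},
\]
so a small enough $\mu$ gives the required signs.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:realize}]
Let $\kappa=2M^2$, so that $s=u+3\kappa+7=6M^2+7+u$, and fix data as in Lemma~\ref{lem:gamma}. By \eqref{eq:phi},
\[
\Phi(t_{ij}^{\pm1/2})=\pm\tfrac12+O(\eta),\qquad \Phi(t_{ij}^0)=\eta\bigl(\Gamma(t_{ij}^0)+O(\eta)\bigr).
\]
Fix $\eta$ so small that Proposition~\ref{prop:phi} applies and $\operatorname{sgn}\Phi(t)=\sigma(t)$ at all $3M^2$ vertices of $G_\sigma$. This fixes the nodes, the numbers $A_i$ and the functional $\widehat C$. The ends of an edge of $G_\sigma$ lie in $\mathcal B$ and differ in one coordinate, so in the right order they form a pair $(t,t')$. They have opposite labels, so $\Phi(t)\Phi(t')<0$. By Lemma~\ref{lem:delta}, $S(t,t')$ is admissible for $p$ when $\delta$ is small. There are finitely many edges, and $E$, $a$, $b$, $c$, $p$ depend on $\delta$ but not on the edge, so one $\delta>0$ serves for all edges and also makes the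 levels distinct. Lemma~\ref{lem:round} now gives $F$ for all large $n$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{LS}
Arne Lien and Robin Schabert, \emph{Shellable slices of hyperbolic polynomials and the degree principle}, arXiv:2402.05702 (2024).

\bibitem{Warren}
H.~E. Warren, \emph{Trans. AMS} 133 (1968), 167--178.

\end{thebibliography}
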